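\title{Free boundary points of odd frequency in the thin obstacle problem}

\begin{abstract}
At a contact point of odd frequency $2k+1$, the blow-up $p$ of a solution of the thin obstacle problem vanishes on the whole thin space, so $p$ itself has no free boundary. We determine which such $p$ occur as blow-ups at points of the free boundary: exactly those whose one-sided normal derivative vanishes at some nonzero point of the thin space. It follows that the stratum $\Lambda^j_{2k+1}$, $k\ge1$, meets the free boundary of some solution in $\mathbb R^d$ if and only if $d\ge3$ and $(k,j)\ne(1,0)$. In the examples the thin positivity set lies in a cusp with tip at the point in question. They are obtained from an obstacle problem for the half-Laplacian by a fixed point argument that cancels the long-range effect of the cusp at its tip.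
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The thin obstacle problem}
Let $d\ge2$ and $n=d-1$. We write points of $\mathbb R^d$ as $X=(x,s)$ with $x\in\mathbb R^n$, $s\in\mathbb R$, and identify the \emph{thin space} $\{s=0\}$ with $\mathbb R^n$. Balls in $\mathbb R^d$ are denoted by $B_r(X)$ and balls in $\mathbb R^n$ by $B'_r(x)$; the center is omitted when it is the origin. A \emph{solution of the thin obstacle problem} in $B_1$ is a function $u\not\equiv0$ on $B_1$, even in $s$, such that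
\begin{equation}\label{eq:top}
\Delta u\le0\ \text{ in }B_1,\qquad u\ge0\ \text{ on }B_1',\qquad \Delta u=0\ \text{ in }B_1\cap(\{u>0\}\cup\{s\ne0\}),
\end{equation}
with $\Delta u$ in the sense of distributions. Solutions in other balls are defined in the same way. It is known that $u$ is locally Lipschitz in $B_1$ and locally $C^{1,1/2}$ on each of $B_1\cap\{s\ge0\}$ and $B_1\cap\{s\le0\}$.

If a function $w$ is even in $s$, harmonic for $s\ne0$ and $C^1$ on $\{s\ge0\}$ up to the thin space, then Green's identity on the two sides of the thin space gives the jump formula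
\begin{equation}\label{eq:jump}
\Delta w=2\,\partial_sw(x,0^+)\,\mathcal H^n|_{\{s=0\}} .
\end{equation}
For such functions \eqref{eq:top} reads $u\ge0$, $\partial_su(\cdot,0^+)\le0$, $u\,\partial_su(\cdot,0^+)=0$ on $B_1'$: the graph of $u$ stays above the obstacle $0$ on the thin space and may have a ridge only where it touches.

The \emph{contact set} is $\Lambda(u)=\{x\in B_1':u(x,0)=0\}$. The \emph{free boundary} $\Gamma(u)$ is the boundary, relative to $B'_1$, of the \emph{thin positivity set} $\{x\in B_1':u(x,0)>0\}$; equivalently, it is the boundary of $\Lambda(u)$ relative to $B_1'$. A contact point thus lies either on $\Gamma(u)$ or in the interior of $\Lambda(u)$, where interior is always meant relative to the thin space. By Almgren's monotonicity formula (Athanasopoulos--Caffarelli--Salsa), each $q\in\Lambda(u)$ has a \emph{frequency} $\lambda_q$ with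
\[
\|u\|_{L^2(\partial B_r(q))}\sim r^{\frac{d-1}2+\lambda_q}\qquad(r\to0).
\]
The mean size of $u$ on $\partial B_r(q)$ is then $r^{\lambda_q}$, so $\lambda_q$ is the order of vanishing of $u$ at $q$. Let $\Lambda_\lambda(u)=\{q\in\Lambda(u):\lambda_q=\lambda\}$. For $d=2$ and $\zeta=x+i|s|$, formula \eqref{eq:jump} shows that
\[
\operatorname{Re}\zeta^{3/2},\qquad \operatorname{Re}\zeta^{2k}\ (k\ge1),\qquad -\operatorname{Im}\zeta^{2k+1}\ (k\ge0)
\]
are solutions, with frequencies $\frac32$, $2k$, $2k+1$ at the origin. Their contact sets are a half-line, a point and the whole line. The origin is a free boundary point in the first two cases and not in the third.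

\subsection*{Odd frequencies}
For an integer $k\ge0$ let $\mathcal P^+_{2k+1}$ be the set of continuous functions $p$ on $\mathbb R^d$, even in $s$, with
\[
X\cdot\nabla p=(2k+1)p,\qquad p(\cdot,0)=0,\qquad \Delta p=0\ \text{ in }\{s\ne0\},\qquad \Delta p\le0\ \text{ in }\mathbb R^d .
\]
It is known that the blow-up at each $q\in\Lambda_{2k+1}(u)$ is unique: there is a nonzero $p_q\in\mathcal P^+_{2k+1}$ with $u(q+X)=p_q(X)+O(|X|^{2k+1+\alpha})$ as $X\to0$, for some $\alpha\in(0,1)$ depending only on $k$ and $d$. Let $d_q$ be the dimension of the space of thin directions along which $p_q$ is invariant,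
\[
d_q=\dim\{\xi\in\mathbb R^n\times\{0\}:\ \xi\cdot\nabla p_q\equiv0\},\qquad \Lambda^j_{2k+1}(u)=\{q\in\Lambda_{2k+1}(u):d_q=j\}.
\]
For $k\ge1$ the set $\Lambda_{2k+1}(u)$ is the union of the \emph{strata} $\Lambda^j_{2k+1}(u)$, $0\le j\le d-2$. It is known that $\Lambda^0_{2k+1}(u)$ is locally isolated, that $\Lambda_{2k+1}^j(u)$ is locally covered by a $j$-dimensional $C^{1,\alpha}$ manifold for $1\le j\le d-2$, and that points of $\Lambda_1(u)$ and of $\Lambda_3^0(u)$ lie in the interior of the contact set. The question posed by Savin and Yu \cite{SY} is whether any other stratum can contain free boundary points: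
\begin{quote}
Do there exist $d\ge2$, a solution $u$ in $B_1\subset\mathbb R^d$, and integers $k\ge1$, $0\le j\le d-2$ with $(k,j)\ne(1,0)$, such that $\Lambda^j_{2k+1}(u)\cap\Gamma(u)\ne\emptyset$?
\end{quote}
Every $p\in\mathcal P_{2k+1}^+$ is in contact on the whole thin space, and in the two known cases $u$ inherits this from $p_q$ near $q$. One might guess that this always happens. What decides the matter is how firmly $p$ presses on the obstacle, which by \eqref{eq:jump} is measured by
\[
a_p(x)=-\partial_sp(x,0^+).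
\]
This is a nonnegative homogeneous polynomial of degree $2k$ on $\mathbb R^n$, and it determines $p$ (Lemma~\ref{lem:ext}). Where $a_p>0$, a small perturbation of $p$ stays in contact; along a line on which $a_p=0$, nothing holds it down.

\begin{theorem}[Blow-ups]\label{thm:blowup}
Let $d\ge2$, $k\ge0$ and $0\ne p\in\mathcal P^+_{2k+1}$. The following are equivalent:
\begin{itemize}
\item[(i)] there are a solution $u$ in $B_1$ and a point $q\in\Lambda_{2k+1}(u)\cap\Gamma(u)$ with $p_q=p$;
\item[(ii)] $a_p(e)=0$ for some $e\in\mathbb R^{d-1}\setminus\{0\}$.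
\end{itemize}
If \textup{(ii)} fails, every point $q$ with blow-up $p$ lies in the interior of $\Lambda(u)$.
\end{theorem}

\begin{theorem}[Strata]\label{thm:strata}
Let $d\ge2$, $k\ge1$ and $0\le j\le d-2$. There is a solution $u$ in $B_1\subset\mathbb R^d$ with $\Lambda^j_{2k+1}(u)\cap\Gamma(u)\ne\emptyset$ if and only if $d\ge3$ and $(k,j)\ne(1,0)$.
\end{theorem}

The answer to the question is therefore yes. Condition (ii) makes a free boundary point possible but does not force one: for $u=p$ the origin is interior to the contact set.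

Section~\ref{sec:poly} translates the statements into properties of $a_p$ and derives Theorem~\ref{thm:strata} from Theorem~\ref{thm:blowup}. Section~\ref{sec:barrier} proves (i)$\Rightarrow$(ii). The rest of the paper proves (ii)$\Rightarrow$(i): Section~\ref{sec:model} presents the idea on an explicit example, and Sections~\ref{sec:setup}--\ref{sec:solution} carry it out.

\section{Blow-ups as polynomials on the thin space}\label{sec:poly}

For a polynomial $f$ on $\mathbb R^n$ let
\[
\operatorname{Ext}f(x,s)=\sum_{i\ge0}\frac{(-1)^is^{2i+1}}{(2i+1)!}\,\Delta_x^if(x),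
\]
a finite sum. This is the unique harmonic polynomial that is odd in $s$ and satisfies $\partial_s\operatorname{Ext}f(\cdot,0)=f$: a polynomial $\sum_i\frac{s^{2i+1}}{(2i+1)!}f_i(x)$ is harmonic exactly when $f_{i+1}=-\Delta_xf_i$ for all $i$. The map $\operatorname{Ext}$ is linear and injective, commutes with derivatives in $x$, and takes homogeneous polynomials of degree $m$ to homogeneous polynomials of degree $m+1$.

\begin{lemma}\label{lem:ext}
The map $p\mapsto a_p$ is a bijection from $\mathcal P^+_{2k+1}$ onto the set of nonnegative homogeneous polynomials of degree $2k$ on $\mathbb R^n$, and $p=-\operatorname{Ext}a_p$ in $\{s\ge0\}$. For $\xi\in\mathbb R^n$ we have $\xi\cdot\nabla_x p\equiv0$ if and only if $\xi\cdot\nabla a_p\equiv0$.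
\end{lemma}

\begin{proof}
Let $p\in\mathcal P^+_{2k+1}$. By the reflection principle the odd extension of $p|_{\{s\ge0\}}$ is harmonic in $\mathbb R^d$. It is homogeneous of degree $2k+1$, so its Taylor series at $0$ has terms of that degree only, and it is a polynomial. Thus $a_p$ is a homogeneous polynomial of degree $2k$, and $p=-\operatorname{Ext}a_p$ in $\{s\ge0\}$ by uniqueness. By \eqref{eq:jump}, $\Delta p=-2a_p\mathcal H^n|_{\{s=0\}}$, so $a_p\ge0$. Conversely, if $a\ge0$ is homogeneous of degree $2k$, the same formula shows that $p(x,s)=-\operatorname{Ext}a(x,|s|)$ lies in $\mathcal P^+_{2k+1}$, and $a_p=a$. Finally $\xi\cdot\nabla_x p=-\operatorname{Ext}(\xi\cdot\nabla a_p)$ in $\{s\ge0\}$, and $\operatorname{Ext}$ is injective.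
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strata}, given Theorem~\ref{thm:blowup}]
Let $I(a)=\{\xi\in\mathbb R^n:\xi\cdot\nabla a\equiv0\}$. By Lemma~\ref{lem:ext} and Theorem~\ref{thm:blowup} we must decide whether there is a nonzero polynomial $a\ge0$ on $\mathbb R^n$, homogeneous of degree $2k$, with $\dim I(a)=j$ and with a zero $e\ne0$. Since $k\ge1$, every $\xi\in I(a)$ satisfies $a(\xi)=a(0)=0$, so $I(a)\subset\{a=0\}$.

If $d=2$, then $a=cx^{2k}$ with $c>0$, and there is no such zero. If $(k,j)=(1,0)$, then $a(x)=x\cdot Ax$ with $A$ symmetric and positive semidefinite; a zero $e\ne0$ satisfies $|A^{1/2}e|^2=0$, so $Ae=0$ and $e\cdot\nabla a=2x\cdot Ae\equiv0$, which contradicts $\dim I(a)=0$.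

Let $d\ge3$. For $1\le j\le d-2$ take $a=(x_1^2+\dots+x_{n-j}^2)^k$. Its zero set is a subspace of dimension $j\ge1$ along which $a$ is invariant, so this subspace is $I(a)$. For $j=0$ and $k\ge2$ write $x=(z,t)\in\mathbb R^{n-1}\times\mathbb R$ and take $a=|z|^2(|z|^{2k-2}+t^{2k-2})$. It vanishes exactly on the line $\{z=0\}$, so $I(a)$ is contained in this line; since $\partial_ta=(2k-2)|z|^2t^{2k-3}\not\equiv0$, we get $I(a)=\{0\}$.
\end{proof}

The inclusion $I(a)\subset\{a=0\}$ shows that (ii) holds for every blow-up with $j\ge1$. For $d\ge3$, $j=0$, $k\ge2$ both possibilities occur, since $a=|x|^{2k}$ has no zero $e\neq0$.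

\section{A barrier where the blow-up presses on the obstacle}\label{sec:barrier}

We prove (i)$\Rightarrow$(ii) together with the last sentence of Theorem~\ref{thm:blowup}. Let $a_p>0$ on $\mathbb R^n\setminus\{0\}$, let $u$ be a solution, and let $q\in\Lambda_{2k+1}(u)$ with $p_q=p$. The rescalings $u_r(X)=r^{-2k-1}u(q+rX)$ solve the problem in $B_2$ for small $r$ and converge to $p$ uniformly there. This makes $u_r$ small on the thin space, and we need it to be zero. The point is that $u_r$ is harmonic near a thin point where it is positive, while closeness to $p$ forces it to drop like $-c|s|$ on both sides. We compare with a harmonic quadratic polynomial that is nonnegative on the thin space and negative in the normal direction.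

On the compact set $\frac12\le|x|\le\frac32$ we have $a_p\ge2c$ for some $c>0$. As $p$ is a polynomial in $\{s\ge0\}$, there is $\rho\in(0,\frac12)$ with $\partial_sp\le-c$ for such $x$ and $0\le s\le\rho$, and since $p(\cdot,0)=0$,
\begin{equation}\label{eq:ridge}
p\le-c|s|\qquad\text{for }\tfrac12\le|x|\le\tfrac32,\ |s|\le\rho .
\end{equation}
Choose $\varepsilon>0$ with $2\varepsilon d\le c\rho$ and $r_0>0$ with $|u_r-p|\le\varepsilon$ on $B_2$ for $r\le r_0$. Let $|x_0|=1$, $X_0=(x_0,0)$, $r\le r_0$, and put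
\[
\phi(x,s)=m\bigl(|x-x_0|^2-ns^2\bigr),\qquad m=2\varepsilon\rho^{-2},\qquad W=u_r-\phi .
\]
The polynomial $\phi$ is harmonic. On $\partial B_\rho(X_0)$ we have $\phi=m(\rho^2-ds^2)=2\varepsilon-mds^2$ and $mds^2\le md\rho|s|=2\varepsilon d\rho^{-1}|s|\le c|s|$, so by \eqref{eq:ridge}
\[
W\le-c|s|+\varepsilon-2\varepsilon+mds^2\le-\varepsilon<0 .
\]
Let $O=\{W>0\}\cap B_\rho(X_0)$, an open set. At thin points of $O$ we have $u_r>\phi\ge0$, so $O\subset\{u_r>0\}\cup\{s\ne0\}$ and $W$ is harmonic in $O$. Since $W\le0$ on $\partial O$, the maximum principle gives $O=\emptyset$. Hence $u_r(X_0)=W(X_0)\le0$, that is, $u(q+rX_0)=0$. As $x_0$ with $|x_0|=1$ and $r\in(0,r_0]$ are arbitrary and $u(q)=0$, the function $u$ vanishes on the thin ball of radius $r_0$ around $q$. \qed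

\begin{remark}\label{rem:cusp}
The argument uses \eqref{eq:ridge} only in $B_\rho(X_0)$. So for any blow-up $p$ and any unit vector $e$ with $a_p(e)>0$, it gives $u(q+re')=0$ for unit vectors $e'\in\mathbb R^n$ near $e$ and small $r$. The thin positivity set can therefore approach $q$ only tangentially to the cone $\{a_p=0\}$. If this cone is a line, it must do so inside a cusp.
\end{remark}

\section{Opening a slit: the model and the plan}\label{sec:model}

\subsection*{The problem on the thin space}
Let $c_n=\Gamma(\frac{n+1}2)\pi^{-\frac{n+1}2}$ and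
\[
\Pi(x,s)=c_n\,s\,(|x|^2+s^2)^{-\frac{n+1}2},\qquad \kappa(h)=\partial_s\Pi(h,0)=c_n|h|^{-n-1}.
\]
For $s>0$, $\Pi$ is the Poisson kernel of the half-space $\mathbb R^d_+=\{s>0\}$, and
\begin{equation}\label{eq:poissonF}
\int_{\mathbb R^n}\Pi(h,s)\,e^{-i\xi\cdot h}\,dh=e^{-s|\xi|},\qquad\text{in particular}\quad\int_{\mathbb R^n}\Pi(h,s)\,dh=1 .
\end{equation}
For a function $v$ on $\mathbb R^n$ let
\[
v^*(x,s)=\int\Pi(x-y,s)\,v(y)\,dy\quad(s>0),\qquad Kv(x)=\int\kappa(x-y)\,v(y)\,dy .
\]
Differentiation under the integral sign shows: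
\begin{equation}\label{eq:offsupp}
\begin{gathered}
\text{if $v$ is bounded and vanishes a.e.\ in an open set $O\subset\mathbb R^n$, then $v^*$ is smooth}\\
\text{up to $O\times\{0\}$, and $v^*(x,0)=0$, $\partial_sv^*(x,0)=Kv(x)$ for $x\in O$.}
\end{gathered}
\end{equation}
We look for solutions of the form $u=-\operatorname{Ext}b+v^*$ in $\{s>0\}$, where $b$ is a polynomial and $v\ge0$ has compact support. Then $u(\cdot,0)=v$. For smooth $v$, writing $(v(x)-v^*(x,s))/s$ with \eqref{eq:poissonF} and letting $s\to0$ gives $-\partial_su(x,0^+)=b+(-\Delta)^{1/2}v$, where $(-\Delta)^{1/2}v(x)=\mathrm{p.v.}\int(v(x)-v(y))\kappa(x-y)\,dy$. Formally, then, \eqref{eq:top} becomes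
\begin{equation}\label{eq:formal}
v\ge0,\qquad (-\Delta)^{1/2}v+b\ge0,\qquad (-\Delta)^{1/2}v+b=0\ \text{ in }\{v>0\}.
\end{equation}
The choice $v=0$ is possible exactly where $b\ge0$; the blow-up $p$ is the case $b=a_p$, $v=0$. We use \eqref{eq:formal} as a guide only; its weak form is Lemma~\ref{lem:green}.

\begin{example}\label{ex:slit}
Let $n=1$, call the thin variable $z$, and let $b=z^2-\tau$. For $\tau\le0$ we may take $v=0$. For $\tau>0$ let $\ell=\sqrt{2\tau}$ and $\zeta=z+is$. For $s>0$ the number $\ell^2-\zeta^2$ avoids $(-\infty,0]$; let $R(\zeta)$ be its principal square root, extended continuously to $s=0$, and let $u_\tau=\frac13\operatorname{Re}R^3$ for $s\ge0$, extended evenly. Since $\operatorname{Im}(\ell^2-\zeta^2)=-2zs$, on the real axis $R=\sqrt{\ell^2-z^2}$ for $|z|\le\ell$ and $R=-i\operatorname{sgn}(z)\sqrt{z^2-\ell^2}$ for $|z|>\ell$. From $(R^3)'=-3\zeta R$ we get $\partial_su_\tau=\operatorname{Im}(\zeta R)$. Therefore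
\[
u_\tau(z,0)=v_\tau(z):=\tfrac13(\ell^2-z^2)_+^{3/2},\qquad \partial_su_\tau(z,0^+)=-|z|\,(z^2-\ell^2)_+^{1/2},
\]
and $u_\tau$ is a solution by \eqref{eq:jump}. For large $|\zeta|$ we have $R=-i\zeta(1-\ell^2\zeta^{-2})^{1/2}$ with the root close to $1$, so $R^3=i\zeta^3-\frac32i\ell^2\zeta+O(|\zeta|^{-1})$, and
\[
\tfrac13\operatorname{Re}\bigl(i\zeta^3-\tfrac32i\ell^2\zeta\bigr)=-(z^2s-\tfrac13s^3)+\tau s=-\operatorname{Ext}(z^2-\tau).
\]
Thus $u_\tau+\operatorname{Ext}(z^2-\tau)$ is harmonic in $\{s>0\}$, has boundary values $v_\tau$ and tends to $0$ at infinity; by the maximum principle it equals $v_\tau^*$. Three features matter.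
\begin{itemize}
\item[(a)] Lowering $z^2$ by an arbitrarily small $\tau>0$ opens a slit $|z|<\sqrt{2\tau}$ in the contact set.
\item[(b)] The height $\ell^3/3$ of $v_\tau$ is comparable to the depth $\tau$ of $b$ times the width $\ell$ of the slit. A narrow slit responds weakly.
\item[(c)] The slit is felt everywhere. By \eqref{eq:offsupp}, for $|z|>\ell$,
\[
Kv_\tau(z)=z^2-\tau-|z|\sqrt{z^2-2\tau}=\frac{\tau^2}{z^2-\tau+|z|\sqrt{z^2-2\tau}}>0 .
\]
\end{itemize}
\end{example}

\subsection*{A slit that closes at the origin}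
In Example~\ref{ex:slit} the origin is interior to the contact set for $\tau\le0$ and is not a contact point for $\tau>0$. Let now $d=3$, $x=(z,t)$, and $p=-|s|(z^2-\frac13s^2)$, so that $a_p=z^2$ vanishes on the $t$-axis. The new variable lets $\tau$ vary along the axis and change sign at the origin: take $\tau=t^N$ with $N$ large and odd, that is, $a=z^2-t^N$. Slice by slice, (a) suggests a positivity set of width about $t^{N/2}$ around the positive $t$-axis, closing up at the origin, and the term $t^N$ is of too high degree to affect the blow-up.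

This is spoiled by (c). Let $v\ge0$, $v\not\equiv0$. As $s\downarrow0$, the quotient $v^*(0,s)/s=c_n\int v(y)(|y|^2+s^2)^{-\frac{n+1}2}dy$ increases to $Kv(0)\in(0,\infty]$, while $\operatorname{Ext}b(0,s)=b(0)s+O(s^3)$. So $u=-\operatorname{Ext}b+v^*$ can vanish to third order at $0$ only if $b(0)=Kv(0)>0$, and $b=a$ is impossible. The polynomial must be $b=a+P[v]$, where $P[v]$ cancels the Taylor expansion of $Kv$ at the origin. We cancel it up to degree $N-1$, so that what remains does not drown the driving term $-t^N$. As $P[v]$ depends on the unknown, we need a fixed point argument, and three points have to be settled.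

\emph{What to iterate.} The polynomial $P[v]$ is not small near $0$; only its difference with the part of $Kv(x)$ that comes from scales $|y|$ different from $|x|$ is. So we split $\kappa$ into a near and a far part. The near part carries the singularity and stays in the operator; the far part joins $P$ in the datum, and their difference is $O(|x|^N)$ (Lemma~\ref{lem:taylor}).

\emph{Why the iteration contracts.} A function of size $r^{N+1}$ at distance $r$ from the origin produces a datum of size $r^N$, and at the natural scale an operator of order one returns size $r^{N+1}$: there is no gain. Here (b) helps. We force $v$ to vanish outside a cusp of width $r^2$; the response is then $r^{N+2}$, and the extra factor $r$ is small in a small ball (Lemma~\ref{lem:comp}).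

\emph{Why the constraint is harmless.} We must show that $v$ does not reach the sides of the cusp and that the inequality in \eqref{eq:formal} also holds outside it (Section~\ref{sec:remove}). This requires $a$ to be positive enough away from the axis. A general $a_p$ may vanish on more than one line, so we add a confining term $|z|^{2M}$.

\section{The cusp and the splitting of the kernel}\label{sec:setup}

Let $p$ satisfy (ii). For $k=0$ the polynomial $a_p$ is a positive constant and for $d=2$ it is $cx^{2k}$ with $c>0$, so $k\ge1$ and $n\ge2$. The problem is invariant under rotations of $\mathbb R^n$, so we may write $x=(z,t)\in\mathbb R^{n-1}\times\mathbb R$ with $a_p(0,1)=0$; then $a_p(0,t)=0$ for all $t$ by homogeneity. Set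
\[
M=k+1,\qquad N=4M+3,\qquad a(x)=a_p(x)+|z|^{2M}-t^N .
\]
Both added terms are polynomials of degree larger than $2k$. At the sides of the cusp $|z|^{2M}$ has size $r^{4M}$, and it will have to dominate the effect $r^{N+1}/r^2$ of a function of size $r^{N+1}$ at distance $r^2$; the number $N$ is the smallest odd integer with $N-1>4M$. About $a$ we shall use only
\begin{equation}\label{eq:a}
a\ge|z|^{2M}-|x|^N,\qquad a\ge|t|^N\ \text{ if }t\le0,\qquad a(0,t)=-t^N .
\end{equation}
The first two follow from $a_p\ge0$, the second with $N$ odd, and the third is hypothesis (ii). Constants $C$, $C_0$, $C_1$, $c_0$ depend only on $n$ and $k$; $C$ may change from line to line. The number $\delta\in(0,\frac1{64}]$ will be chosen small, depending only on $n$ and $k$. Let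
\[
\mathcal C=\{x=(z,t):\ t>0,\ |z|\le|x|^2,\ 0<|x|\le\delta\};
\]
see Figure~\ref{fig:cusp}. The set $\mathcal C\cap\{|x|=\rho\}$ is the graph of $t=\sqrt{\rho^2-|z|^2}$ over $\{|z|\le\rho^2\}$, with slope $|z|/t\le1$, so its $\mathcal H^{n-1}$ measure is at most $C\rho^{2n-2}$. Integration in polar coordinates gives
\begin{equation}\label{eq:int}
\int_{\mathcal C\cap B'_R}|y|^\sigma\,dy\le C_\sigma R^{\sigma+2n-1}\quad(\sigma>1-2n),\qquad\qquad \int_{|h|\ge R}\kappa(h)\,dh=\frac CR .
\end{equation}

\begin{figure}[ht]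
\centering
\begin{tikzpicture}
\fill[gray!15] plot[domain=0:3] ({0.4*\x*\x},\x) -- plot[domain=3:0] ({-0.4*\x*\x},\x) -- cycle;
\fill[gray!50] plot[domain=0:3] ({0.2*\x*\x},\x) -- plot[domain=3:0] ({-0.2*\x*\x},\x) -- cycle;
\draw plot[domain=0:3] ({0.4*\x*\x},\x);
\draw plot[domain=0:3] ({-0.4*\x*\x},\x);
\draw[dashed] plot[domain=0:3] ({0.3*\x*\x},\x);
\draw[dashed] plot[domain=0:3] ({-0.3*\x*\x},\x);
\draw[dashed] plot[domain=0:3] ({0.2667*\x*\x},\x);
\draw[dashed] plot[domain=0:3] ({-0.2667*\x*\x},\x);
\draw[->] (-4,0) -- (4,0) node[right] {$z$};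
\draw[->] (0,-0.4) -- (0,3.6) node[right] {$t$};
\node[above] at (1.8,3) {$\frac12$};
\node[above] at (2.4,3) {$\frac23$};
\node[above] at (2.7,3) {$\frac34$};
\node[above] at (3.6,3) {$1$};
\end{tikzpicture}
\caption{The cusp $\mathcal C$ (shaded) in the thin space for $n=2$, drawn schematically with the $z$-axis stretched. The curves are $|z|=c|x|^2$, with $c$ marked at the top. The trace $v$ of the solution is forced to vanish outside $\mathcal C$ ($c=1$) and turns out to vanish outside the dark region ($c=\frac12$). Test functions are split by a cutoff that passes from $1$ to $0$ between the dashed curves.}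
\label{fig:cusp}
\end{figure}

\subsection*{The full energy}
Let $\hat v$ be the unitary Fourier transform, let $H^{1/2}(\mathbb R^n)$ be the space of $v\in L^2$ with $\int|\xi||\hat v|^2d\xi<\infty$, and let
\[
\mathcal F(v,\varphi)=\tfrac12\iint(v(x)-v(y))(\varphi(x)-\varphi(y))\,\kappa(x-y)\,dx\,dy .
\]
All functions are real. Recall that the trace on $\{s=0\}$ is a continuous map from $H^1(\mathbb R^d)$ to $H^{1/2}(\mathbb R^n)$, and that even reflection in $s$ preserves $H^1_{\mathrm{loc}}$.

\begin{lemma}\label{lem:green}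
\textup{(a)} For $v\in L^2(\mathbb R^n)$ we have $\mathcal F(v,v)=\int|\xi||\hat v|^2d\xi$, finite or not, and $\mathcal F(v,\varphi)=\int|\xi|\,\hat v\,\overline{\hat\varphi}\,d\xi$ for $v,\varphi\in H^{1/2}(\mathbb R^n)$.

\textup{(b)} Let $v\in H^{1/2}(\mathbb R^n)$, let $b$ be a polynomial, and let $u$ be even in $s$ with $u=-\operatorname{Ext}b+v^*$ for $s>0$. Then $u\in H^1_{\mathrm{loc}}(\mathbb R^d)$, and for every $\varphi\in H^1(\mathbb R^d)$ with compact support and trace $\varphi_0$,
\begin{equation}\label{eq:green}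
\int_{\mathbb R^d}\nabla u\cdot\nabla\varphi=2\Bigl[\mathcal F(v,\varphi_0)+\int b\,\varphi_0\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:poissonF}, $\frac{1-e^{-s|\xi|}}s=c_n\int(1-\cos\xi\cdot h)(|h|^2+s^2)^{-\frac{n+1}2}dh$. Monotone convergence as $s\downarrow0$ gives $|\xi|=\int(1-\cos\xi\cdot h)\kappa(h)\,dh$. By Plancherel's theorem $\frac12\int(v(x+h)-v(x))^2dx=\int(1-\cos\xi\cdot h)|\hat v|^2d\xi$. Multiply by $\kappa(h)$, integrate in $h$, and polarize.

(b) Let hats denote transforms in $x$. By \eqref{eq:poissonF}, $\widehat{v^*}(\xi,s)=e^{-s|\xi|}\hat v(\xi)$. Hence $\|v^*(\cdot,s)\|_{L^2}\le\|v\|_{L^2}$ and $\int_{s>0}|\nabla v^*|^2=\iint2|\xi|^2e^{-2s|\xi|}|\hat v|^2ds\,d\xi=\int|\xi||\hat v|^2d\xi$, which gives $u\in H^1_{\mathrm{loc}}$. Both sides of \eqref{eq:green} are continuous under $H^1$ convergence of $\varphi$ with supports in a fixed ball, so let $\varphi\in C_c^\infty$. Put $Z(x,s)=\varphi(x,s)+\varphi(x,-s)$, so that $\int\nabla u\cdot\nabla\varphi=\int_{s>0}\nabla u\cdot\nabla Z$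 and $Z(\cdot,0)=2\varphi_0$. By Plancherel's theorem in $x$ and (a),
\begin{align*}
\int_{s>0}\nabla v^*\cdot\nabla Z&=\int\!\!\int_0^\infty\Bigl(|\xi|^2e^{-s|\xi|}\hat v\,\overline{\hat Z}-|\xi|e^{-s|\xi|}\hat v\,\partial_s\overline{\hat Z}\Bigr)ds\,d\xi\\
&=\int\!\!\int_0^\infty-\partial_s\Bigl[|\xi|e^{-s|\xi|}\hat v\,\overline{\hat Z}\Bigr]ds\,d\xi=2\mathcal F(v,\varphi_0),
\end{align*}
and the divergence theorem gives $-\int_{s>0}\nabla\operatorname{Ext}b\cdot\nabla Z=\int\partial_s\operatorname{Ext}b(x,0)Z(x,0)\,dx=2\int b\,\varphi_0$.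
\end{proof}

\subsection*{Near and far}
Call a pair $(x,y)$ \emph{near} if $|x|/2<|y|<2|x|$ and \emph{far} otherwise; the relation is symmetric. Let $\kappa_{\mathrm{near}}(x,y)$ and $\kappa_{\mathrm{far}}(x,y)$ be the restrictions of $\kappa(x-y)$ to near and far pairs, and $K=K_{\mathrm{near}}+K_{\mathrm{far}}$ the corresponding splitting. Far pairs satisfy $|x-y|\ge|x|/2$, so by \eqref{eq:int}, rotation invariance and scaling,
\[
\omega(x):=\int\kappa_{\mathrm{far}}(x,y)\,dy=\frac{\omega_0}{|x|},\qquad0<\omega_0<\infty .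
\]
Whenever the integrals converge absolutely, put
\[
\mathcal N(v,\varphi)=\tfrac12\iint(v(x)-v(y))(\varphi(x)-\varphi(y))\,\kappa_{\mathrm{near}}\,dx\,dy,\qquad \mathcal E(v,\varphi)=\mathcal N(v,\varphi)+\int\omega v\varphi .
\]
If $\mathcal N(v,\varphi)$, $\int\omega v\varphi$ and $\iint v(y)\varphi(x)\kappa_{\mathrm{far}}$ converge absolutely, we may expand the product in the far part of $\mathcal F$ and use symmetry to get
\begin{equation}\label{eq:split}
\mathcal F(v,\varphi)=\mathcal E(v,\varphi)-\int(K_{\mathrm{far}}v)\,\varphi .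
\end{equation}
The diagonal term $\omega v\varphi$ of the far part is kept in $\mathcal E$ because it has a good sign and makes $\mathcal E$ an inner product on
\[
V=\{v\in L^2(\mathbb R^n):\ v=0\text{ a.e.\ off }\mathcal C,\ \mathcal E(v,v)<\infty\}.
\]
Indeed $\omega\ge\omega_0/\delta$ on $\mathcal C$, so $\mathcal E(v,v)\ge\omega_0\delta^{-1}\|v\|^2_{L^2}$. The space $V$ is complete: a Cauchy sequence $v_i$ converges in $L^2$, and a.e.\ along a subsequence, to some $v$ vanishing off $\mathcal C$, and Fatou's lemma along the subsequence gives $\mathcal E(v_i-v,v_i-v)\le\liminf_l\mathcal E(v_i-v_l,v_i-v_l)$. The set $V_+=\{v\in V:v\ge0\}$ is convex and, by the same a.e.\ convergence, closed. Using $(v(x)-v(y))^2\le2v(x)^2+2v(y)^2$ on far pairs we get $\mathcal F(v,v)\le2\mathcal E(v,v)$, so $V\subset H^{1/2}(\mathbb R^n)$.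

Barriers will be smooth functions that do not vanish off $\mathcal C$. The next lemma computes $\mathcal N$ on them.

\begin{lemma}\label{lem:L}
Let $\beta\in C^2(\mathbb R^n)$. For $x\ne0$ the limit $L\beta(x)=\lim_{\eta\to0}L_\eta\beta(x)$ exists, where $L_\eta\beta(x)=\int_{|x-y|>\eta}(\beta(x)-\beta(y))\kappa_{\mathrm{near}}(x,y)\,dy$, and
\begin{equation}\label{eq:L}
|L\beta(x)|\le C\Bigl(\sigma\sup_{B'_\sigma(x)}|D^2\beta|+\sigma^{-1}\operatorname*{osc}_{B'_{2|x|}}\beta\Bigr)\qquad\text{for }0<\sigma\le|x|/2 .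
\end{equation}
For $\varphi\in V$ the integral $\mathcal N(\beta,\varphi)$ converges absolutely and equals $\int\varphi\,L\beta$.
\end{lemma}

\begin{proof}
Every $y\in B'_\sigma(x)$ is near $x$. On this ball the symmetry $h\mapsto-h$ turns the integral into $\frac12\int_{\eta<|h|<\sigma}(2\beta(x)-\beta(x+h)-\beta(x-h))\kappa(h)\,dh$, whose integrand is at most $C\sup|D^2\beta|\,|h|^{1-n}$; this is integrable, with $\int_{|h|<\sigma}|h|^{1-n}dh=C\sigma$. The remaining near points lie in $B'_{2|x|}\setminus B'_\sigma(x)$ and are handled by \eqref{eq:int}. So the limit exists, and \eqref{eq:L} holds for $L\beta$ and for every $L_\eta\beta$. With $\sigma=|x|/2$ and $\operatorname{osc}_{B'_{2|x|}}\beta\le4|x|\sup_{B'_{2\delta}}|\nabla\beta|$ we see that $L_\eta\beta$ is bounded on $\mathcal C$ uniformly in $\eta$.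

Only near pairs with $x$ or $y$ in $\mathcal C$ contribute to $\mathcal N(\beta,\varphi)$. For them $x,y\in B'_{2\delta}$, where $\beta$ is Lipschitz, so $(\beta(x)-\beta(y))^2\kappa(x-y)$ is bounded by a multiple of $|x-y|^{1-n}$ and is integrable. The Cauchy--Schwarz inequality gives absolute convergence, so $\mathcal N(\beta,\varphi)$ is the limit of the integrals over $|x-y|>\eta$. There the kernel is bounded and $\varphi\in L^1$, so by symmetry the truncated integral equals $\int\varphi L_\eta\beta$. Dominated convergence ends the proof.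
\end{proof}

\section{The fixed point}\label{sec:fixed}

\subsection*{The Taylor correction}
Let $G(x)=|x|^{N+1}$, a polynomial since $N+1$ is even, and let $\mathcal X$ be the Banach space of measurable $w$ vanishing off $\mathcal C$ with $\|w\|=\operatorname*{ess\,sup}_{\mathcal C}|w|/G<\infty$. For $y\ne0$ let $T_y$ be the Taylor polynomial of degree $N-1$ at $x=0$ of $x\mapsto\kappa(x-y)$. For $w\in\mathcal X$ put
\[
P[w](x)=\int w(y)\,T_y(x)\,dy,\qquad g[w]=P[w]-K_{\mathrm{far}}w .
\]
By homogeneity $|D^i\kappa(y)|\le C|y|^{-n-1-i}$, so the coefficients of degree $i\le N-1$ are bounded by $C\|w\|\int_{\mathcal C}|y|^{N-n-i}dy$, which is finite by \eqref{eq:int}. Thus $P[w]$ is a polynomial of degree at most $N-1$, although $Kw$ need not be smooth at $0$. Part (a) below says that the correction protects the blow-up, part (b) that $g[w]$ has the size of the driving term.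

\begin{lemma}\label{lem:taylor}
Let $w\in\mathcal X$.
\begin{itemize}
\item[(a)] $|w^*(X)-\operatorname{Ext}P[w](X)|\le C\|w\|\,|X|^{N+1}$ for $s>0$, $|X|\le1$.
\item[(b)] $|g[w](x)|\le C_1\|w\|\,|x|^N$ for all $0<|x|\le\delta$.
\end{itemize}
\end{lemma}

\begin{proof}
We may assume $\|w\|=1$, so $|w(y)|\le|y|^{N+1}$ a.e.

(a) The formula for $\Pi$ defines on $\mathbb R^d\setminus\{0\}$ a multiple of $\partial_s|X|^{1-n}$: a harmonic function, odd in $s$ and homogeneous of degree $-n$. Let $\Pi_y(x,s)=\Pi(x-y,s)$. Its Taylor polynomial of degree $N$ at $X=0$ is harmonic and odd in $s$, and its $s$-derivative on $\{s=0\}$ is the Taylor polynomial of degree $N-1$ of $\partial_s\Pi_y(x,0)=\kappa(x-y)$. So it equals $\operatorname{Ext}T_y$, and $w^*-\operatorname{Ext}P[w]=\int w(y)(\Pi_y-\operatorname{Ext}T_y)\,dy$. Let $r=|X|$.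

For $|y|\ge2r$, Taylor's theorem gives $|\Pi_y-\operatorname{Ext}T_y|\le Cr^{N+1}|y|^{-n-N-1}$, and the contribution is at most $Cr^{N+1}\int_{\mathcal C}|y|^{-n}dy\le Cr^{N+1}$ by \eqref{eq:int}; the exponent $\sigma=-n$ is admissible because $n\ge2$. For $|y|<2r$ we treat the two terms separately. First, $|\operatorname{Ext}T_y(X)|\le C\sum_{i\le N}r^i|y|^{-n-i}\le Cr^N|y|^{-n-N}$ since $r/|y|>\frac12$, which contributes at most $Cr^N\int_{\mathcal C\cap B'_{2r}}|y|^{1-n}dy\le Cr^{N+n}$. Second, $\int_{|y|<2r}|w|\,\Pi_y(X)\,dy\le(2r)^{N+1}$ by \eqref{eq:poissonF}.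

(b) Let $r=|x|$. We have $g[w](x)=\int w(y)(T_y(x)-\kappa_{\mathrm{far}}(x,y))\,dy$. For $|y|\ge2r$ the pair is far and $|T_y(x)-\kappa(x-y)|\le Cr^N|y|^{-n-1-N}$, which contributes at most $Cr^N\int_{\mathcal C}|y|^{-n}dy\le Cr^N$. For $|y|<2r$ we have $|T_y(x)|\le C\sum_{i<N}r^i|y|^{-n-1-i}\le Cr^{N-1}|y|^{-n-N}$, which contributes at most $Cr^{N-1}\int_{\mathcal C\cap B'_{2r}}|y|^{1-n}dy\le Cr^{N-1+n}$. Finally, for $|y|<2r$ the kernel $\kappa_{\mathrm{far}}$ vanishes unless $|y|\le r/2$, where it is at most $Cr^{-n-1}$; this contributes at most $Cr^{-n-1}\int_{\mathcal C\cap B'_r}|y|^{N+1}dy\le Cr^{N+n-1}$.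
\end{proof}

\subsection*{The gain in the cusp}
We want to bound functions in $V_+$ by multiples of $G$. By \eqref{eq:L} with $\sigma=|x|/2$,
\begin{equation}\label{eq:LG}
|LG(x)|\le C_0|x|^N ,
\end{equation}
with no useful sign or smallness, so $G$ alone is no barrier. But functions in $V$ vanish off $\mathcal C$, where they lie below $mG$ by the full amount $mG$, and every $x\in\mathcal C$ has such points at distance $|x|^2$. These points contribute a positive term of order $|x|^{N+1}/|x|^2$.

\begin{lemma}\label{lem:comp}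
There is $c_0>0$ such that the following holds if $C_0\delta\le c_0/2$. Let $v_1,v_2\in V_+$, $m>0$ and $\varphi=(v_1-v_2-mG)^+$. Then $\varphi\in V$, $0\le\varphi\le v_1$, and
\[
\mathcal E(v_1-v_2,\varphi)\ge\frac{mc_0}{2\delta}\int|x|^N\varphi\,dx .
\]
\end{lemma}

\begin{proof}
Let $\gamma=v_1-v_2-mG$. Since $v_2,G\ge0$ we have $\varphi\le v_1$, so $\varphi=0$ off $\mathcal C$ and $\int\omega\varphi^2<\infty$. Near pairs with a point in $\mathcal C$ lie in $B'_{2\delta}$, where $G$ is Lipschitz, and $|\varphi(x)-\varphi(y)|\le|\gamma(x)-\gamma(y)|$; hence $\mathcal N(\varphi,\varphi)<\infty$ and $\varphi\in V$. By Lemma~\ref{lem:L} all terms in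
\[
\mathcal E(v_1-v_2,\varphi)=\mathcal N(\gamma,\varphi)+m\mathcal N(G,\varphi)+\int\omega(v_1-v_2)\varphi
\]
converge absolutely. The last term is nonnegative because $v_1-v_2>0$ where $\varphi>0$, and $\mathcal N(G,\varphi)\ge-C_0\int|x|^N\varphi$ by \eqref{eq:LG}. For the first term, $\gamma=\varphi-\gamma^-$ and $\varphi\gamma^-=0$ give
\[
(\gamma(x)-\gamma(y))(\varphi(x)-\varphi(y))=(\varphi(x)-\varphi(y))^2+\gamma^-(x)\varphi(y)+\gamma^-(y)\varphi(x).
\]
Since $\gamma^-=mG$ a.e.\ off $\mathcal C$, symmetry yields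
\[
\mathcal N(\gamma,\varphi)\ge\iint\varphi(x)\gamma^-(y)\kappa_{\mathrm{near}}\,dy\,dx\ge m\int\varphi(x)\int_{y\notin\mathcal C}G(y)\kappa_{\mathrm{near}}(x,y)\,dy\,dx .
\]
Let $x=(z_x,t_x)\in\mathcal C$, $r=|x|\le\frac1{64}$, and
\[
D_x=\{y=(z_y,t_y):\ 16r^2<|y-x|<32r^2,\ |z_y-z_x|\ge|y-x|/2\}.
\]
For $y\in D_x$ we have $|y-x|<32r^2\le r/2$, so $r/2<|y|<3r/2$ and the pair is near; and $|z_y|>8r^2-r^2>\frac94r^2>|y|^2$, so $y\notin\mathcal C$. By scaling $|D_x|=cr^{2n}$, with $c>0$ because $n\ge2$. The inner integral is therefore at least $(r/2)^{N+1}c_n(32r^2)^{-n-1}cr^{2n}=:c_0r^{N-1}$. Altogether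
\[
\mathcal E(v_1-v_2,\varphi)\ge m\int\varphi\,\bigl(c_0|x|^{N-1}-C_0|x|^N\bigr)\ge\frac{mc_0}2\int|x|^{N-1}\varphi ,
\]
and $|x|^{N-1}\ge|x|^N/\delta$ on $\mathcal C$.
\end{proof}

\subsection*{The iteration}
For $w\in\mathcal X$ the function $a+g[w]$ is bounded on $\mathcal C$, so $\psi\mapsto\int(a+g[w])\psi$ is a continuous functional on $V$, of the form $\mathcal E(f,\cdot)$ with $f\in V$. The projection of $-f$ onto the closed convex set $V_+$ is the unique $v=:S(w)\in V_+$ with
\begin{equation}\label{eq:vi}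
\mathcal E(v,\psi-v)+\int(a+g[w])(\psi-v)\ge0\qquad\text{for all }\psi\in V_+ .
\end{equation}
In view of \eqref{eq:split}, for $w=v$ this is the weak form of \eqref{eq:formal} with $b=a+P[v]$, for test functions supported in $\mathcal C$.

\begin{proposition}\label{prop:fixed}
For $\delta$ small there is $v\in\mathcal X\cap V_+$ with $v=S(v)$ and
\begin{equation}\label{eq:vbound}
\|v\|\le\frac{4\delta}{c_0}\le1,\qquad |g[v](x)|\le C_1\|v\|\,|x|^N\le\tfrac12|x|^N\quad(0<|x|\le\delta).
\end{equation}
\end{proposition}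

\begin{proof}
Let $C_0\delta\le c_0/2$, $4\delta/c_0\le1$ and $4C_1\delta/c_0\le\frac12$.

\emph{$S$ maps $\mathcal X$ to $\mathcal X$.} Let $v=S(w)$, $m>0$, $\varphi=(v-mG)^+$. By Lemma~\ref{lem:comp} with $v_2=0$, the function $\psi=v-\varphi$ lies in $V_+$. That lemma, \eqref{eq:vi}, \eqref{eq:a} and Lemma~\ref{lem:taylor}(b) give
\[
\frac{mc_0}{2\delta}\int|x|^N\varphi\le\mathcal E(v,\varphi)\le-\int(a+g[w])\varphi\le(1+C_1\|w\|)\int|x|^N\varphi .
\]
So $\varphi=0$ a.e.\ whenever $mc_0/(2\delta)>1+C_1\|w\|$, that is, $\|S(w)\|\le\frac{2\delta}{c_0}(1+C_1\|w\|)$.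

\emph{$S$ is a contraction.} Let $v_i=S(w_i)$ and $\varphi=(v_1-v_2-mG)^+$. Test \eqref{eq:vi} for $v_1$ with $v_1-\varphi\in V_+$ and for $v_2$ with $v_2+\varphi\in V_+$, and add. The terms with $a$ cancel, $g$ is linear, and
\[
\frac{mc_0}{2\delta}\int|x|^N\varphi\le\mathcal E(v_1-v_2,\varphi)\le\int g[w_2-w_1]\,\varphi\le C_1\|w_1-w_2\|\int|x|^N\varphi .
\]
Hence $v_1-v_2\le\frac{2\delta C_1}{c_0}\|w_1-w_2\|G$ a.e. Exchanging the roles of $v_1$ and $v_2$ gives $\|v_1-v_2\|\le\frac{2\delta C_1}{c_0}\|w_1-w_2\|\le\frac12\|w_1-w_2\|$.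

Banach's fixed point theorem gives $v=S(v)$, and $\|v\|\le\frac{2\delta}{c_0}+\frac12\|v\|$ gives \eqref{eq:vbound}.
\end{proof}

\section{Removing the constraint}\label{sec:remove}

From now on $v$ is the fixed point; in particular $0\le v\le|x|^{N+1}$ a.e. Inequality \eqref{eq:vi} says nothing about test functions that do not vanish off $\mathcal C$. We first show that $v$ leaves a gap between its support and the sides of the cusp, by comparison with a bump at the scale $r^2$ of the width.

\begin{lemma}\label{lem:gap}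
For $\delta$ small, $v=0$ a.e.\ on $\{|z|\ge|x|^2/2\}$.
\end{lemma}

\begin{proof}
Off $\mathcal C$ there is nothing to prove. Let $x_0=(z_0,t_0)\in\mathcal C$ with $r=|x_0|$, $|z_0|\ge r^2/2$, and let $\rho=|z_0|/2\in[r^2/4,r^2/2]$, so $\rho\le r/8$. Fix $\eta\in C^\infty(\mathbb R^n)$ with $0\le\eta\le1$, $\eta=0$ on $B'_{1/2}$, $\eta=1$ off $B'_1$. Let
\[
Q=(3r)^{N+1},\qquad\beta(y)=Q\,\eta\Bigl(\frac{y-x_0}\rho\Bigr),\qquad\gamma=v-\beta,\qquad\varphi=\gamma^+1_{B'_\rho(x_0)} .
\]
Then $0\le\varphi\le v$, so $\varphi=0$ off $\mathcal C$ and $\int\omega\varphi^2<\infty$. In $\mathcal N(\cdot,\varphi)$ only near pairs with a point in $B'_\rho(x_0)$ count. If $x\in B'_\rho(x_0)$ and $y$ is near $x$, then $|y|<2\cdot\frac98r<3r$ and $v(y)\le Q$; if moreover $y\notin B'_\rho(x_0)$, then $\beta(y)=Q$ and $\gamma^+(y)=0=\varphi(y)$. So $\varphi=\gamma^+$ at both points of almost every such pair. This has two consequences. First, $|\varphi(x)-\varphi(y)|\le|v(x)-v(y)|+|\beta(x)-\beta(y)|$ with $x,y\in B'_{3r}$ and $\beta$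 Lipschitz, so $\varphi\in V$. Second, $(\gamma(x)-\gamma(y))(\varphi(x)-\varphi(y))\ge0$, so $\mathcal N(\gamma,\varphi)\ge0$.

For $x\in B'_\rho(x_0)$ we have $|x|/2\ge\frac7{16}r>\rho$, so \eqref{eq:L} applies with $\sigma=\rho$ and gives $|L\beta(x)|\le C(\rho\,Q\rho^{-2}+Q/\rho)\le Cr^{N-1}$. Testing \eqref{eq:vi} with $v-\varphi\in V_+$ and using Lemma~\ref{lem:L},
\[
-\int(a+g[v])\varphi\ge\mathcal E(v,\varphi)=\mathcal N(\gamma,\varphi)+\mathcal N(\beta,\varphi)+\int\omega v\varphi\ge-Cr^{N-1}\int\varphi ,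
\]
that is, $\int(a+g[v]-Cr^{N-1})\varphi\le0$. On $B'_\rho(x_0)\cap\mathcal C$ we have $|z|\ge|z_0|-\rho=\rho\ge r^2/4$ and $|x|\le2r$, so by \eqref{eq:a} and \eqref{eq:vbound}
\[
a+g[v]-Cr^{N-1}\ge4^{-2M}r^{4M}-\tfrac32(2r)^N-Cr^{N-1}>0
\]
for $r\le\delta$ small, because $N-1>4M$. Hence $\varphi=0$ a.e., and $v\le\beta=0$ a.e.\ on $B'_{\rho/2}(x_0)$. Countably many such balls cover the set of all such $x_0$.
\end{proof}

Away from the support of $v$ we have $(-\Delta)^{1/2}v=-Kv$, so the inequality in \eqref{eq:formal} reads $a+P[v]-Kv\ge0$. It is needed beside the cusp, where $|z|^{2M}$ provides it, and on the opposite side of the origin, where $-t^N$ does.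

\begin{lemma}\label{lem:outside}
For $\delta$ small, $a+P[v]-Kv\ge0$ at every $x$ with $0<|x|<\delta$ outside the set $\{t>0,\ |z|<\frac23|x|^2\}$.
\end{lemma}

\begin{proof}
We have $a+P[v]-Kv=a+g[v]-K_{\mathrm{near}}v$. Let $r=|x|$; points $y$ near $x$ lie in $B'_{2r}$ and satisfy $v(y)\le\|v\|(2r)^{N+1}$ a.e.

\emph{Case $|z|\ge\frac23r^2$.} The function $\Phi(y)=|z_y|-|y|^2/2$ is Lipschitz with constant $1+2r\le2$ on $B'_{2r}$. We have $\Phi(x)\ge r^2/6$, and $\Phi\le0$ a.e.\ where $v\ne0$ by Lemma~\ref{lem:gap}. So $|x-y|\ge r^2/12$ for a.e.\ near $y$ with $v(y)\ne0$, and \eqref{eq:int} gives $K_{\mathrm{near}}v(x)\le C(2r)^{N+1}r^{-2}\le Cr^{N-1}$. The quantity is at least $(\frac23)^{2M}r^{4M}-\frac32r^N-Cr^{N-1}$, which is positive for $\delta$ small.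

\emph{Case $|z|<\frac23r^2$, $t\le0$.} Then $|t|\ge r-\frac23r^2\ge r/2$, so $a\ge(r/2)^N$ by \eqref{eq:a}. Since $v=0$ off $\{t>0\}$, only $y$ with $|x-y|\ge r/2$ count, and $K_{\mathrm{near}}v(x)\le C\|v\|r^N$. By \eqref{eq:vbound} the quantity is at least $r^N\bigl(2^{-N}-(C_1+C)\,4\delta/c_0\bigr)$, which is positive for $\delta$ small.
\end{proof}

Fix $\delta$ so small that all of the above holds. Let $u$ be even in $s$ with
\begin{equation}\label{eq:u}
u=-\operatorname{Ext}(a+P[v])+v^*\qquad\text{for }s>0 .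
\end{equation}
Then $u$ is harmonic for $s\ne0$, locally bounded since $0\le v^*\le\sup v$, and in $H^1_{\mathrm{loc}}(\mathbb R^d)$ by Lemma~\ref{lem:green}. The constraint may still be active at the end $|x|=\delta$ of the cusp, so we work in $B_\delta$.

\begin{proposition}\label{prop:vi}
Let $\varphi\in H^1(\mathbb R^d)$ be bounded, with compact support in $B_\delta$ and trace $\varphi_0\ge-v$ a.e. Then $\int\nabla u\cdot\nabla\varphi\ge0$.
\end{proposition}

\begin{proof}
We split the trace into a part supported in $\mathcal C$, to which \eqref{eq:vi} applies, and a part vanishing where $v>0$, to which Lemma~\ref{lem:outside} applies. The cutoff that does this, and also $\omega$, are singular at the origin, so we remove the origin first.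

\emph{Removing the origin.} Let $\chi_\varepsilon$ be smooth on $\mathbb R^d$, equal to $0$ on $B_\varepsilon$ and $1$ off $B_{2\varepsilon}$, with $0\le\chi_\varepsilon\le1$ and $|\nabla\chi_\varepsilon|\le C/\varepsilon$. As $\varphi$ is bounded and $d\ge3$, $\|\varphi\nabla\chi_\varepsilon\|_{L^2}^2\le C\varepsilon^{d-2}\sup\varphi^2\to0$, so $\chi_\varepsilon\varphi\to\varphi$ in $H^1$. Also $\chi_\varepsilon\varphi_0\ge-v$, since $v\ge0$. So we may assume that $f:=\varphi_0$ vanishes off $A=\{\varepsilon\le|x|\le\rho\}$ with $0<\varepsilon<\rho<\delta$. The function $f\in H^{1/2}(\mathbb R^n)$ is bounded, $\mathcal N(f,f)\le\mathcal F(f,f)<\infty$, and $\omega$ and $K_{\mathrm{far}}v\le\omega\sup v$ are bounded on $A$. Hence \eqref{eq:split} applies, and with \eqref{eq:green}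
\[
\tfrac12\int\nabla u\cdot\nabla\varphi=\mathcal F(v,f)+\int(a+P[v])f=\mathcal E(v,f)+\int(a+g[v])f=:J(f).
\]

\emph{The cutoff.} Let $\Theta$ be smooth and nonincreasing with $\Theta=1$ on $(-\infty,\frac23]$ and $\Theta=0$ on $[\frac34,\infty)$, and let $\theta(x)=\Theta(|z|/|x|^2)1_{\{t>0\}}$. In $B'_\delta\setminus\{0\}$, points with $t=0$ have $|z|/|x|^2=1/|x|>\frac34$, so $\theta$ vanishes near them, and $\theta$ is locally Lipschitz. If $\chi\in C_c^\infty(B'_\delta\setminus\{0\})$ equals $1$ on $A$, then $\vartheta=\theta\chi$ is bounded and Lipschitz on $\mathbb R^n$ and $\theta f=\vartheta f$. From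
\[
|\vartheta f(x)-\vartheta f(y)|\le\sup|\vartheta|\,|f(x)-f(y)|+C_\vartheta\min(1,|x-y|)\,|f(y)|
\]
and $\int\min(1,|h|^2)\kappa(h)\,dh<\infty$ we get $\theta f\in H^{1/2}$. So $Y=(1-\theta)f\in H^{1/2}$ as well; both functions are bounded and vanish off $A$, and $J(f)=J(\theta f)+J(Y)$.

\emph{The inner part.} The function $\theta f$ vanishes off $\mathcal C$ and $\omega$ is bounded on $A$, so $\theta f\in V$. Moreover $v+\theta f\ge(1-\theta)v\ge0$. Testing \eqref{eq:vi} with $v+\theta f\in V_+$ gives $J(\theta f)\ge0$.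

\emph{The outer part.} By Lemma~\ref{lem:gap}, $\theta=1$ a.e.\ where $v>0$, so $(1-\theta)v=0$ a.e. Hence $Y\ge-(1-\theta)v=0$ and $vY=0$ a.e. Then $(v(x)-v(y))(Y(x)-Y(y))=-v(x)Y(y)-v(y)Y(x)$ has a sign, and Tonelli's theorem gives $\mathcal E(v,Y)=\mathcal N(v,Y)=-\int(K_{\mathrm{near}}v)Y$. Therefore $J(Y)=\int(a+P[v]-Kv)Y\ge0$ by Lemma~\ref{lem:outside}, since $Y=0$ on $\{t>0,\ |z|<\frac23|x|^2\}$.
\end{proof}

\section{The solution, its blow-up and its free boundary}\label{sec:solution}

\subsection*{Continuity}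
So far $v$ is only bounded and measurable, while \eqref{eq:top} and the definition of $\Gamma(u)$ refer to values of $u$ on the thin space. We obtain continuity from potential theory. Recall that if $w\in L^1_{\mathrm{loc}}$ and $\Delta w\le0$ in the sense of distributions, then $-\Delta w$ is a positive Radon measure, the averages of $w$ over $B_R(X)$ are nonincreasing in $R$, and their limit as $R\to0$ is a lower semicontinuous function equal to $w$ a.e. For a finite positive measure $\nu$ with compact support in $\mathbb R^d$, $d\ge3$, the Newtonian potential $U^\nu(X)=c\int|X-X'|^{2-d}d\nu(X')$, normalized by $-\Delta U^\nu=\nu$, is harmonic off $\operatorname{supp}\nu$ and equals the limit of its averages at every point. We include a proof of the following continuity principle (Evans--Vasilesco).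

\begin{lemma}\label{lem:evans}
Let $\Sigma=\operatorname{supp}\nu$ and $X_0\in\Sigma$. If $U^\nu(X_0)<\infty$ and $U^\nu|_\Sigma$ is continuous at $X_0$, then $U^\nu$ is continuous at $X_0$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$. As $U^\nu(X_0)<\infty$, we have $\nu(\{X_0\})=0$, and dominated convergence gives $\eta>0$ with $U^{\nu_1}(X_0)<\varepsilon$ for $\nu_1=\nu|_{B_\eta(X_0)}$. Let $\nu_2=\nu-\nu_1$. The potential $U^{\nu_2}$ is continuous in $B_\eta(X_0)$, so $U^{\nu_1}|_\Sigma$ is continuous at $X_0$, and $U^{\nu_1}<2\varepsilon$ on $\Sigma\cap B_{\eta'}(X_0)$ for some $\eta'<\eta$. For $X\in B_{\eta'/2}(X_0)$ let $X^\circ$ be a point of $\Sigma$ nearest to $X$. Then $|X-X^\circ|\le|X-X_0|$, so $X^\circ\in B_{\eta'}(X_0)$, and $|X^\circ-X'|\le|X^\circ-X|+|X-X'|\le2|X-X'|$ for $X'\in\Sigma$. Hence $0\le U^{\nu_1}(X)\le2^{d-2}U^{\nu_1}(X^\circ)\le2^{d-1}\varepsilon$, and $\limsup_{X\to X_0}|U^\nu(X)-U^\nu(X_0)|\le(2^{d-1}+1)\varepsilon$.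
\end{proof}

\begin{proposition}\label{prop:sol}
The function $u$ of \eqref{eq:u} extends continuously to $B_\delta$, satisfies \eqref{eq:top} in $B_\delta$, and $u(\cdot,0)=v$ a.e.\ in $B'_\delta$.
\end{proposition}

\begin{proof}
Proposition~\ref{prop:vi} with $0\le\varphi\in C_c^\infty(B_\delta)$ gives $\Delta u\le0$ in $B_\delta$. The measure $\mu=-\Delta u$ is supported in $\{s=0\}$. Define $u$ at every point of $B_\delta$ as the limit of its averages; this does not change it for $s\ne0$, keeps it even, and makes it lower semicontinuous.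

\emph{Thin values.} By evenness, the average over $B_R((x,0))$ is the average over the upper half-ball. The polynomial in \eqref{eq:u} vanishes at $(x,0)$ and contributes $o(1)$. The term $v^*$ contributes $\int A_R(x-y)v(y)\,dy$, where $A_R(h)=|B_R^+|^{-1}\int_{B_R^+}\Pi(h+x',s')\,dx'ds'$ and $B_R^+=B_R\cap\{s>0\}$. By homogeneity of $\Pi$ and \eqref{eq:poissonF}, $A_R(h)=R^{-n}A_1(h/R)$, $A_1\ge0$, $\int A_1=1$ and $A_1\le|B_1^+|^{-1}$; for $|h|\ge2$ we have $A_1(h)\le c_n(|h|/2)^{-n-1}$. So $A_1(h)\le C(1+|h|)^{-n-1}$, an integrable, radially decreasing bound, and $A_R*v\to v$ at Lebesgue points of $v$. We conclude that $u(x,0)\ge0$ for every $x\in B'_\delta$ and $u(x,0)=v(x)$ for a.e.\ $x$.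

\emph{$u=0$ on $\operatorname{supp}\mu$.} Let $u(x_0,0)>0$. By lower semicontinuity $u\ge c>0$ on a ball $B\subset B_\delta$ around $(x_0,0)$, so $v\ge c$ a.e.\ on $B\cap\{s=0\}$. For $\varphi\in C_c^\infty(B)$ and small $\tau>0$, both $\tau\varphi$ and $-\tau\varphi$ are admissible in Proposition~\ref{prop:vi}, so $\mu=0$ in $B$.

\emph{Continuity.} Let $\rho<\delta$ and $\nu=\mu|_{B_\rho}$, a finite measure. In $B_\rho$ the function $u-U^\nu$ has zero distributional Laplacian, so by Weyl's lemma $u=h+U^\nu$ a.e.\ with $h$ harmonic; both sides are limits of their averages, so equality holds everywhere in $B_\rho$. On $\operatorname{supp}\nu\cap B_\rho=\operatorname{supp}\mu\cap B_\rho$ we have $u=0$, so $U^\nu=-h$ there. By Lemma~\ref{lem:evans}, $U^\nu$ is continuous at these points, and it is harmonic off $\operatorname{supp}\nu$. So $u$ is continuous in $B_\rho$ for every $\rho<\delta$.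

Finally, the open set $B_\delta\cap(\{u>0\}\cup\{s\ne0\})$ does not meet $\operatorname{supp}\mu$, so $\Delta u=0$ there.
\end{proof}

\subsection*{The blow-up at the origin}
By \eqref{eq:u} and Lemma~\ref{lem:ext}, for $s>0$,
\[
u=p-\operatorname{Ext}(|z|^{2M})+\operatorname{Ext}(t^N)+\bigl(v^*-\operatorname{Ext}P[v]\bigr).
\]
The second term is homogeneous of degree $2M+1=2k+3$, the third is homogeneous of degree $N+1>2k+3$, and the last is $O(|X|^{N+1})$ by Lemma~\ref{lem:taylor}(a). By evenness and continuity,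
\begin{equation}\label{eq:exp}
u(X)=p(X)+O(|X|^{2k+3})\qquad(X\to0)
\end{equation}
for all $s$. Since $p\not\equiv0$ is homogeneous of degree $2k+1$, this gives $u(0)=0$ and $\|u\|_{L^2(\partial B_r)}\sim r^{\frac{d-1}2+2k+1}$. So $u\not\equiv0$ is a solution in $B_\delta$ and $0\in\Lambda_{2k+1}(u)$. The difference $p_0-p$ is homogeneous of degree $2k+1$ and $o(|X|^{2k+1})$, hence $p_0=p$.

\subsection*{The origin is a free boundary point}
This is the step that uses the vanishing of $a_p$ on the axis. Since $u(0)=0$, it suffices to exclude that $u(\cdot,0)=0$ on $B'_\varepsilon$ for some $\varepsilon\in(0,\delta)$. Suppose it is so. Then $v=0$ a.e.\ on $B'_\varepsilon$, and by \eqref{eq:offsupp} the function $u$ is smooth up to $B'_\varepsilon$ from $s>0$, with $\partial_su(x,0^+)=-(a+P[v])+Kv$. By \eqref{eq:jump} and $\Delta u\le0$, this continuous function is nonpositive on $B'_\varepsilon$. For $0<|x|<\varepsilon/2$ all $y$ near $x$ lie in $B'_\varepsilon$, so $K_{\mathrm{near}}v(x)=0$ and $\partial_su(x,0^+)=-(a+g[v])(x)$.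 At $x=(0,t)$ with $0<t<\varepsilon/2$, \eqref{eq:a} and \eqref{eq:vbound} give
\[
\partial_su(x,0^+)\ge t^N-\tfrac12t^N>0 ,
\]
a contradiction. Hence $0\in\Gamma(u)$.

\subsection*{End of the proof of Theorem~\ref{thm:blowup}}
The function $\tilde u(X)=\delta^{-2k-1}u(\delta X)$ is a solution in $B_1$ with $0\in\Gamma(\tilde u)$, and \eqref{eq:exp} holds for $\tilde u$ with the same $p$ by homogeneity, so $0\in\Lambda_{2k+1}(\tilde u)$ with blow-up $p$. Undoing the rotation of Section~\ref{sec:setup} proves (ii)$\Rightarrow$(i). With Section~\ref{sec:barrier} this proves Theorem~\ref{thm:blowup}, and Theorem~\ref{thm:strata} follows by Section~\ref{sec:poly}. \qed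

\begin{remark}
Since $u(\cdot,0)$ is continuous and equals $v$ a.e., Lemma~\ref{lem:gap} shows that the thin positivity set of $u$ in $B'_\delta$ is contained in $\{t>0,\ |z|\le|x|^2/2\}$. In the simplest case $d=3$, $(k,j)=(1,1)$, $p=-|s|(z^2-\frac13s^2)$, the positivity set thus meets every neighborhood of $0$ and lies in a cusp with tip at $0$ around the positive $t$-axis, as Remark~\ref{rem:cusp} requires.
\end{remark}

\begin{thebibliography}{1}
\bibitem{SY} Ovidiu Savin, Hui Yu, \emph{Contact points with integer frequencies in the thin obstacle problem}, arXiv:2103.04013 (2021).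
\end{thebibliography}
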